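# Symmetric pair coverings on an odd number of points: infinitely many that do not exist

## Five triples and eleven quadruples

Take the five points of $\mathbb Z_5$ and the five triples $\{i,i+1,i+2\}$. Two points at distance $1$, such as $0$ and $1$, lie together in two triples ($\{4,0,1\}$ and $\{0,1,2\}$). Two points at distance $2$, such as $0$ and $2$, lie together in one triple. So every pair is covered, and the pairs covered once too often are $\{i,i+1\}$: they form a 5-cycle.

Here is a second way to cover the pairs of five points by five triples, with a repeated block. Call the points $x,\bar x,\alpha_1,\alpha_2,\alpha_3$ and take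
$$C=D=\{\alpha_1,\alpha_2,\alpha_3\},\qquad C_i=\{x,\bar x,\alpha_i\}\quad(i=1,2,3).$$
A pair inside $\{\alpha_1,\alpha_2,\alpha_3\}$ is covered twice, a pair $\{x,\alpha_i\}$ or $\{\bar x,\alpha_i\}$ once, and $\{x,\bar x\}$ three times. The surplus is now a triangle together with a double edge, that is, a cycle of length $3$ and a "cycle of length $2$". Keep this example in mind; it comes back as the most stubborn case of the proof.

One size up, take the eleven points of $\mathbb Z_{11}$ and the eleven translates of $\{0,1,3,7\}$. The differences of this set are $\pm1,\pm3,\pm7=\mp4,\pm2,\pm6=\mp5,\pm4$. Every nonzero difference occurs, and only $\pm4$ occurs twice. So every pair is covered, and the surplus pairs are $\{i,i+4\}$, which form one 11-cycle.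

**Definition.** A $(v,k,\lambda)$-covering consists of a set of $v$ points and a collection of $k$-subsets, called blocks, such that any two distinct points lie together in at least $\lambda$ blocks. Blocks may be repeated: the collection is an indexed family. If $r_{xy}$ is the number of blocks containing $x$ and $y$, the excess is the multigraph on the points in which the edge $xy$ has multiplicity $r_{xy}-\lambda$. The covering is symmetric if it has exactly $v$ blocks.

Our examples are symmetric coverings with $\lambda=1$, with $(v,k)=(5,3)$, $(5,3)$, $(11,4)$ and excess of cycle type $5$, $3+2$, $11$. If every point lies in $k$ blocks, the excess has degree $k(k-1)-\lambda(v-1)$ at every point. We ask that this be $2$, that is,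
$$v=\frac{k(k-1)-2}{\lambda}+1 .$$
For $\lambda=1$ this reads $v=k^2-k-1$, which is always odd. The examples make one wonder whether such coverings can be built for all parameters. A determinant argument of Bruck–Ryser–Chowla type rules out infinitely many parameter sets with $v$ even; we shall see it shortly. The question, taken from Nevena Francetić, Sarada Herke, Daniel Horsley, "More nonexistence results for symmetric pair coverings", arXiv:1505.05949 (2015), is about odd $v$: are there infinitely many $(v,k,\lambda)$ with $3\le\lambda+2<k<v$, $v=\frac{k(k-1)-2}{\lambda}+1$ and $v$ odd, for which there is no symmetric $(v,k,\lambda)$-covering? The answer is yes, already with $\lambda=1$.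

**Theorem 1.** There are infinitely many solutions $(A,B)\in\mathbb Z_{>0}^2$ of $9A^2-2B^2=1$ with $A\equiv33\pmod{3\cdot23^2\cdot79^2}$, and for each of them, with $k=\frac{15A^2+1}{2}$, there is no symmetric $(k^2-k-1,k,1)$-covering. (The smallest case is $A=33$, $k=8168$.)

**Corollary 2.** For the $k$ of Theorem 1 there is also no symmetric $(v,v-k,v-2k+1)$-covering with $v=k^2-k-1$. So nonexistence with $v$ odd also occurs for infinitely many parameter sets with $\lambda$ arbitrarily large.

## What the determinant sees, and where it stops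

Let a symmetric $(v,k,\lambda)$-covering be given with $\lambda\ge1$, $k>\lambda+2$ and $\lambda(v-1)=k(k-1)-2$.

**Step 1: the excess is a union of cycles.** If $x$ lies in $r_x$ blocks, then counting the other points in these blocks gives $r_x(k-1)\ge\lambda(v-1)=k(k-1)-2$, so $r_x\ge k-\frac{2}{k-1}$. As $k\ge4$, $r_x\ge k$. But $\sum_xr_x=vk$, so every $r_x=k$. The degree of the excess at $x$ is $k(k-1)-\lambda(v-1)=2$. A loopless multigraph with all degrees $2$ is a disjoint union of cycles of length at least $2$, where a cycle of length $2$ is a double edge.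

Let $N$ be the $v\times v$ incidence matrix (rows are points, columns are blocks) and $A$ the adjacency matrix of the excess, with multiplicities. Write $\mathbf 1$ for the all-one vector and $J$ for the all-one matrix. Then
$$NN^T=(k-\lambda)I+\lambda J+A .$$

**Step 2: eigenvalues of a cycle.** Let $C_m$ be the adjacency matrix of the $m$-cycle, with vertices labeled consecutively by $\mathbb Z_m$ (for $m=2$ it is $\begin{pmatrix}0&2\\2&0\end{pmatrix}$). For each $\omega$ with $\omega^m=1$ the vector $(\omega^i)_i$ is an eigenvector with eigenvalue $\omega+\omega^{-1}$. For $n\ge3$ let $\zeta_n$ be a primitive $n$-th root of unity and put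
$$\theta_n=\zeta_n+\zeta_n^{-1},\qquad K_n=\mathbb Q(\theta_n),\qquad \delta_n=\theta_n^2-4=(\zeta_n-\zeta_n^{-1})^2 ,$$
so that $K_n(\sqrt{\delta_n})=\mathbb Q(\zeta_n)$. For instance $\theta_3=-1$, $\theta_4=0$, $\theta_6=1$, and $\theta_5$ is a root of $X^2+X-1$. Group the eigenvalues of $C_m$ by the exact order $n$ of $\omega$. Order $1$ gives $2$; order $2$, present if $m$ is even, gives $-2$; order $n\ge3$, $n\mid m$, gives every conjugate of $\theta_n$, each twice (from $\omega$ and $\omega^{-1}$). Hence for an integer $z$
$$\det(zI+C_m)=(z+2)\,\bigl[(z-2)\text{ if }m\text{ is even}\bigr]\prod_{n\mid m,\ n\ge3}\operatorname{Nm}_{K_n/\mathbb Q}(z+\theta_n)^2, \tag{1}$$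
and the last product is the square of an integer, since $\theta_n$ is an algebraic integer.

**Step 3: the determinant.** Let $t$ be the number of cycles of the excess, $e$ the number of even ones and $t_o=t-e$ the number of odd ones. On $\mathbf 1$ the matrix $NN^T$ has eigenvalue $(k-\lambda)+\lambda v+2=k+\lambda(v-1)+2=k^2$, where $(k-\lambda)I+A$ has eigenvalue $k-\lambda+2$. On $\mathbf 1^\perp$ the two matrices agree. So by (1)
$$\det(N)^2=k^2\,(k-\lambda+2)^{t-1}(k-\lambda-2)^{e}\cdot(\text{integer})^2, \tag{2}$$
and nothing here is zero, because $k-\lambda>2$ and the eigenvalues of $A$ lie in $[-2,2]$.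

Since the cycle lengths sum to $v$, we have $v\equiv t_o=t-e\pmod 2$. If $v$ is even, exactly one of the exponents $t-1$, $e$ is odd, so one of $k-\lambda+2$, $k-\lambda-2$ must be a square. For example, $(v,k,\lambda)=(66,12,2)$ has $k-\lambda\pm2=12,8$, so no symmetric $(66,12,2)$-covering exists.

If $v$ is odd, the two exponents have the same parity. With $z=k-\lambda\ge3$, an odd $e$ would make $(z+2)(z-2)=z^2-4$ a square, which is impossible because $(z-1)^2<z^2-4<z^2$. So
$$v\text{ odd}\ \Longrightarrow\ e\text{ is even and }t\text{ is odd}, \tag{3}$$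
and that is all: with $e$ even and $t$ odd, (2) is satisfied in its square class for every $k$. The determinant never gives a contradiction when $v$ is odd.

The natural next invariant of a quadratic form after the determinant is the Hasse invariant. The trouble is that it depends on the cycle lengths themselves, and there is no way to list all cycle types. The proof below gets enough information about the cycle lengths, all of it modulo $2$ or $4$, to make the Hasse invariant usable.

## Hilbert symbols, and a condition visible in the eleven quadruples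

Let $K$ be a number field, $\mathfrak p$ a prime of $K$ (always a finite prime), $K_{\mathfrak p}$ the completion. For $x,y\in K_{\mathfrak p}^\times$ the Hilbert symbol $(x,y)_{\mathfrak p}$ is $1$ if $x$ is a norm from $K_{\mathfrak p}(\sqrt y)$, equivalently if $z^2=xs^2+yw^2$ has a nonzero solution, and $-1$ otherwise. These are the textbook facts that we use; they can be found in Serre, *A Course in Arithmetic*, and O'Meara, *Introduction to Quadratic Forms*.

1. The symbol is symmetric, bimultiplicative, and trivial if one argument is a square; and $(x,x)=(x,-1)$.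
2. If the residue characteristic is odd and $u$ is a unit, $(x,u)_{\mathfrak p}=\left(\frac u{\mathfrak p}\right)^{v_{\mathfrak p}(x)}$ with the quadratic character of the residue field. Units $\equiv1\pmod{\mathfrak p}$ are squares.
3. If $K_{\mathfrak p}(\sqrt\delta)$ is the unramified quadratic extension, $(x,\delta)_{\mathfrak p}=(-1)^{v_{\mathfrak p}(x)}$.
4. For $x\in K_{\mathfrak p}^\times$ and $c\in\mathbb Q_p^\times$, $(x,c)_{K_{\mathfrak p}}=(\operatorname{Nm}x,c)_{\mathbb Q_p}$.
5. For odd integers $u,w$, $(u,w)_2=(-1)^{\frac{u-1}2\cdot\frac{w-1}2}$.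
6. Quadratic forms in characteristic $0$: Witt cancellation holds. The determinant (modulo squares) and, over a local field, the Hasse invariant $\prod_{i<j}(a_i,a_j)$ of $\langle a_1,\dots,a_d\rangle=\sum a_iX_i^2$ depend only on the isometry class.

For instance $(3,-1)_3=\left(\frac{-1}3\right)=-1$ by fact 2.

Now return to the translates of $\{0,1,3,7\}$ modulo $11$. Let $\zeta=\zeta_{11}$ and $f(\zeta)=1+\zeta+\zeta^3+\zeta^7$. Multiplying out and using the list of differences,
$$f(\zeta)f(\zeta^{-1})=4+\sum_{d\ne0}\zeta^d+\zeta^4+\zeta^{-4}=3+\theta,\qquad\theta=\zeta^4+\zeta^{-4}.$$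
So $k-1+\theta$ with $k=4$ is a norm from $\mathbb Q(\zeta)=K(\sqrt{\theta^2-4})$ to $K=\mathbb Q(\theta)$, and hence $(k-1+\theta,\theta^2-4)_{\mathfrak p}=1$ at every prime of $K$. Some such condition turns out to be forced without any cyclic symmetry.

For odd $n>0$ put $n^*=(-1)^{(n-1)/2}n$. This is the one of $\pm n$ that is $\equiv1\pmod4$, so $(nn')^*=n^*n'^*$. Write $v_p$ for the $p$-adic valuation.

**Theorem 3.** Let $k\equiv8\pmod{12}$, $k\ge20$, $v=k^2-k-1$, and suppose some prime $r\equiv3\pmod4$ has $v_r(k-3)$ odd. If a symmetric $(v,k,1)$-covering exists, then there is a divisor $m_0$ of $v$ with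

1. $(k+1,(vm_0)^*)_q=1$ for every prime $q$;
2. for every $n\ge3$ dividing $m_0$: $(k-1+\theta_n,\delta_n)_{\mathfrak p}=1$ for every prime $\mathfrak p$ of $K_n$.

All the unknown cycle lengths have been compressed into one unknown divisor $m_0$ of $v$. We prove Theorem 3 first, then choose $k$ so that no $m_0$ can work.

## The blocks carry an excess graph of the same type

Until Theorem 3 is proved, $k\ge20$, $v=k^2-k-1$, $a=k-1$, and a symmetric $(v,k,1)$-covering is given. By the previous sections
$$NN^T=aI+J+A,\qquad N\mathbf 1=N^T\mathbf 1=k\mathbf 1,$$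
and $N$ is invertible since $a>2$. We want to compare points and blocks, so we define the analogous matrix on blocks,
$$A'=N^TN-aI-J .$$
Since $NJ=JN=kJ$, we get $NA'=(aI+J+A)N-aN-kJ=AN$:
$$AN=NA'. \tag{4}$$
So $A'=N^{-1}AN$ is a symmetric integer matrix similar to $A$. Its diagonal is $k-a-1=0$, its row sums are given by $A'\mathbf 1=(k^2-a-v)\mathbf 1=2\cdot\mathbf 1$, and $A'_{CD}=|C\cap D|-1\ge-1$ for $C\ne D$. What is not clear is that no entry is $-1$, that is, that no two blocks are disjoint.

In the five-point example with type $3+2$ one has $|C\cap D|=3$, $|C\cap C_i|=|D\cap C_i|=1$, $|C_i\cap C_j|=2$. So there $A'$ is a double edge $CD$ plus a triangle $C_1C_2C_3$: again type $3+2$. (The matrix $N$ is singular there since $C=D$ as sets, which is no contradiction because $k=3$ gives $a=2$.)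

**Lemma 4.** $A'$ has no negative entry. Hence $A'$ is the adjacency matrix of a 2-regular multigraph on the blocks, with the same cycle type as $A$. All entries of $A,A'$ are at most $2$; two distinct points share $1+A_{xy}\le3$ blocks and two distinct blocks share $1+A'_{CD}\le3$ points.

*Proof.* **Step 1: what a row with a negative entry looks like.** The spectrum of $A'$ is that of $A$, inside $[-2,2]$, so $4I-A'^2$ is positive semidefinite. Its diagonal entries are nonnegative, so every row of $A'$ has sum of squares at most $4$, and in particular entries at most $2$. Suppose row $C$ has an entry $-1$, at $D$. The other entries of the row are integers with sum $3$ and sum of squares at most $3$. Since $s\le s^2$ for integers, with equality only for $s\in\{0,1\}$, they are three $1$'s, at $D_1,D_2,D_3$ say, and $0$'s. So $(A'^2)_{CC}=4$. Let $\mathbf e_C$ be the basis vector at $C$. Then $\mathbf e_C^T(4I-A'^2)\mathbf e_C=0$, and semidefiniteness gives $A'^2\mathbf e_C=4\mathbf e_C$.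

**Step 2: transfer to points.** Let $n_B$ be the column of $N$ at $B$, $n=n_C$, and $u=An$. By (4), $u=NA'\mathbf e_C=n_{D_1}+n_{D_2}+n_{D_3}-n_D$, and $Au=ANA'\mathbf e_C=NA'^2\mathbf e_C=4n$. Directly from $u=An$, the value $u(w)\in\{0,1,2\}$ is the number of neighbors of $w$ in $C$, counted with multiplicity. Let $w$ be a point and $z$ a neighbor of $w$. If $z\in C$, then the values of $u$ at the two neighbors of $z$ (with multiplicity) sum to $4$, so both are $2$ and $u(w)=2$. If $z\notin C$, they sum to $0$, so $u(w)=0$. Thus $u$ takes only the values $0$ and $2$.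

**Step 3: too few points.** We have $\mathbf 1^Tu=\mathbf 1^TAn=2\cdot\mathbf 1^Tn=2k$, so $P=\{w:u(w)=2\}$ has $k$ points. For $w\in P$, $n_{D_1}(w)+n_{D_2}(w)+n_{D_3}(w)=2+n_D(w)\ge2$, so $w$ lies in at least two of $D_1,D_2,D_3$. Hence $k=|P|\le\sum_{i<j}|D_i\cap D_j|=\sum_{i<j}(1+A'_{D_iD_j})\le9$, contradicting $k\ge20$.

**Step 4: the cycle type.** So $A'$ is a nonnegative symmetric integer matrix with zero diagonal and row sums $2$, that is, a union of cycles. For any union of cycles let $s_n$ be the number of cycles of length divisible by $n$. By Step 2 of the determinant section, the multiplicity of the eigenvalue $2\cos(2\pi/n)$ is $s_n$ for $n\le2$ and $2s_n$ for $n\ge3$. So the spectrum determines all $s_n$, and these determine the number of cycles of each length, by descending induction on the length. As $A$ and $A'$ have the same spectrum, they have the same cycle type. $\square$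

Everything so far is therefore symmetric between points and blocks. Transposing (4) gives $A'N^T=N^TA$, and we refer to the statement with the roles exchanged as the dual.

**Notation.** The cycle lengths, for points as well as for blocks, are $m_1,\dots,m_t$. We write $s_n=\#\{i:n\mid m_i\}$, so $e=s_2$ and $t_o=t-e$. Since $v=\sum m_i$ is odd, $t_o$ is odd, and by (3) $e$ is even and $t$ is odd.

One consequence will be used often. If $\mathcal Z$ is a union of block cycles, then $AN\mathbf 1_{\mathcal Z}=NA'\mathbf 1_{\mathcal Z}=2N\mathbf 1_{\mathcal Z}$. The eigenvectors of $A$ for the eigenvalue $2$ are the vectors constant on cycles. Therefore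
$$\text{the number of blocks of }\mathcal Z\text{ through a point depends only on the cycle of that point,} \tag{5}$$
and dually.

## Incidence between two cycles is a wave

Label a point cycle of length $m$ consecutively by $\mathbb Z_m$ and a block cycle of length $c$ consecutively by $\mathbb Z_c$. Let $F(j,i)\in\{0,1\}$ be the corresponding submatrix of $N$. Equation (4) says
$$F(j-1,i)+F(j+1,i)=F(j,i-1)+F(j,i+1), \tag{6}$$
a discrete wave equation. In the $3+2$ example, $\{\alpha_1,\alpha_2,\alpha_3\}$ against $\{C_1,C_2,C_3\}$ is the identity matrix, a function of $j-i$, whereas $\{\alpha_1,\alpha_2,\alpha_3\}$ against $\{C,D\}$ is constant. The next lemma says that coprime lengths always force constancy.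

**Lemma 5.** With $g=\gcd(m,c)$: $F(j+g,i)=F(j,i)=F(j,i+g)$.

*Proof.* Lift $F$ to $\mathbb Z^2$, with periods $(m,0)$ and $(0,c)$.

**Step 1: solve the wave equation.** Write $F(j,i)=G(s,d)$ with $s=j+i$, $d=j-i$; these satisfy $s\equiv d\pmod2$. Rewrite (6) as $F(j+1,i)-F(j,i-1)=F(j,i+1)-F(j-1,i)$. Putting $s=j+i+1$, $d=j-i+1$, it becomes
$$G(s,d)-G(s-2,d)=G(s,d-2)-G(s-2,d-2).$$
Fix a parity class $s\equiv d\equiv\epsilon\pmod2$. There $G(s,d)-G(s-2,d)$ does not depend on $d$, so $G(s,d)=\phi(s)+\psi(d)$ for all $s\equiv d\equiv\epsilon$. Differences of $\phi$-values are differences of $G$-values, hence integers, and likewise for $\psi$.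

**Step 2: only one wave survives.** If neither $\phi$ nor $\psi$ were constant, we could choose $\phi(s_1)<\phi(s_2)$ and $\psi(d_1)<\psi(d_2)$. Then $G(s_2,d_2)-G(s_1,d_1)\ge2$, impossible for values in $\{0,1\}$. So on each parity class $F$ is a function of $s$ alone or of $d$ alone.

**Step 3: both lengths even.** The shifts by $(m,0)$ and $(0,c)$ preserve the parity classes. On a class where $F=\phi(j+i)$, the function $\phi$ has periods $m$ and $c$, hence $g$, which is even. So the shifts by $(g,0)$ and $(0,g)$ preserve the class and $F$ on it. On a class where $F=\psi(j-i)$ the same holds with periods $m$ and $-c$.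

**Step 4: an odd length.** If $c$ is odd, the shift $(0,c)$ interchanges the classes. If $F=\phi(j+i)$ on one class, then on the other $F(j,i)=F(j,i+c)=\phi(j+i+c)$. So $F=\Phi(j+i)$ on all of $\mathbb Z^2$ for one function $\Phi$, which has periods $m$ and $c$, hence $g$. If $F$ is a function of $j-i$ on one class, argue in the same way. If $m$ is odd, use the shift $(m,0)$ instead. $\square$

**Corollary 6.** Let $p$ be prime, $j\ge1$, and let $\beta$ be a block cycle of length $c$ with $p^j\mid c$.

(a) If a point $y$ lies in a cycle of length $m$ with $p^j\nmid m$, then the number of blocks of $\beta$ through $y$ is divisible by $c/\gcd(m,c)$, hence by $p$.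

(b) If $y\ne y'$ lie in cycles of lengths $m,m'$, neither divisible by $p^j$, then the number of blocks of $\beta$ containing both is divisible by $c/\operatorname{lcm}(\gcd(m,c),\gcd(m',c))$, hence by $p$.

The dual statements hold for blocks and point cycles.

*Proof.* By Lemma 5 the indicator function on $\mathbb Z_c$ of the blocks of $\beta$ through $y$ has period $\gcd(m,c)$, and the product of the indicator functions of $y$ and $y'$ has period $\operatorname{lcm}(\gcd(m,c),\gcd(m',c))$. A function on $\mathbb Z_c$ with a period $h\mid c$ has a sum divisible by $c/h$. Both periods divide $c$ and neither is divisible by $p^j$, while $p^j\mid c$; so $p\mid c/h$. $\square$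

## The incidence matrix as a similitude on each eigenspace

**Lemma 7.** If a nondegenerate quadratic form $U$ of dimension $2g$ over a local field of characteristic $0$ satisfies $U\cong cU$ with $c\ne0$, then $(c,(-1)^g\det U)=1$.

*Proof.* Let $U=\langle a_1,\dots,a_d\rangle$. Expanding $(ca_i,ca_j)=(c,c)(c,a_i)(c,a_j)(a_i,a_j)$ over all $i<j$, where each $a_i$ occurs in $d-1$ pairs, shows that the Hasse invariant of $cU$ is that of $U$ times $(c,c)^{d(d-1)/2}(c,\det U)^{d-1}$. For $d=2g$ we have $d(d-1)/2=g(2g-1)\equiv g\pmod 2$, and $(c,c)=(c,-1)$. So the factor is $(c,-1)^g(c,\det U)=(c,(-1)^g\det U)$, and it must be $1$ as the two Hasse invariants agree. $\square$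

Now take a field of characteristic $0$ containing $\mu$. By (4), $N$ maps the $\mu$-eigenspace of $A'$ isomorphically onto that of $A$, and for $w$ in the former
$$\|Nw\|^2=w^T(aI+J+A')w=(a+\mu)\|w\|^2+(\mathbf 1^Tw)^2, \tag{7}$$
where $\|w\|^2=w^Tw$. On vectors with $\mathbf 1^Tw=0$ the map $N$ multiplies the form by $a+\mu$. By Lemma 4 the eigenspace of $A'$ and that of $A$ carry isometric forms; without that lemma we would have two unrelated forms here and no way to apply Lemma 7.

**The eigenvalue $2$, over $\mathbb Q$.** Both eigenspaces have the cycle indicators as an orthogonal basis, so they carry $\langle m_1,\dots,m_t\rangle$, and in each the vector $\mathbf 1$ has norm $v$. By Witt cancellation the complements of $\mathbf 1$ carry isometric forms; call the form $U$, so $\langle m_1,\dots,m_t\rangle\cong\langle v\rangle\perp U$. As $\mathbf 1^TNw=k\mathbf 1^Tw$, $N$ maps $\mathbf 1^\perp$ to $\mathbf 1^\perp$, and by (7) it multiplies norms there by $a+2=k+1$. So $U\cong(k+1)U$. The dimension $t-1$ is even. With $\Pi=\prod m_i$ we have $\det U=v\Pi$ up to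 squares, and Lemma 7 gives
$$(k+1,(-1)^{(t-1)/2}v\,\Pi)_q=1\quad\text{for all primes }q. \tag{8}$$

**The eigenvalue $-2$, over $\mathbb Q$.** The eigenspaces are spanned by the vectors that alternate $+1,-1$ on one even cycle. They are orthogonal, have norms $m_i$, and sum $0$. So $U_-=\langle m_i:m_i\text{ even}\rangle$ satisfies $U_-\cong(k-3)U_-$. Its dimension $e$ is even, and with $\Pi_e=\prod_{m_i\text{ even}}m_i$
$$(k-3,(-1)^{e/2}\,\Pi_e)_q=1\quad\text{for all primes }q. \tag{9}$$

**The eigenvalue $\theta_n$, $n\ge3$, over $K_n$.** Let $\zeta=\zeta_n$. On a cycle of length $m$ the $\theta_n$-eigenspace is zero if $n\nmid m$. If $n\mid m$ it is 2-dimensional, with basis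
$$w_i=\zeta^i+\zeta^{-i},\qquad w_i'=\frac{\zeta^i-\zeta^{-i}}{\zeta-\zeta^{-1}}\qquad(i\in\mathbb Z_m).$$
The entries are fixed by $\zeta\mapsto\zeta^{-1}$, so they lie in $K_n$. Since $\zeta\ne1$ and $\zeta^2\ne1$, the sums of $\zeta^{\pm i}$ and of $\zeta^{\pm2i}$ over $\mathbb Z_m$ vanish. Hence $\mathbf 1^Tw=\mathbf 1^Tw'=0$, the vectors $w,w'$ are orthogonal, and $\|w\|^2=\sum(\zeta^{2i}+2+\zeta^{-2i})=2m$, $\|w'\|^2=\sum(\zeta^{2i}-2+\zeta^{-2i})/\delta_n=-2m/\delta_n$. Up to squares in the entries, both eigenspaces carry
$$q_n=\perp_{n\mid m_i}\langle2m_i,\,-2m_i\delta_n\rangle,\qquad q_n\cong(a+\theta_n)q_n .$$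
The dimension is $2s_n$ and $(-1)^{s_n}\det q_n=\delta_n^{s_n}$ up to squares. By Lemma 7:
$$\text{if }s_n\text{ is odd, then }(k-1+\theta_n,\delta_n)_{\mathfrak p}=1\text{ for all primes }\mathfrak p\text{ of }K_n. \tag{10}$$
In the eleven-quadruple example $s_{11}=1$, and we verified the same condition there by hand.

Conditions (8) and (9) involve the unknown products $\Pi$ and $\Pi_e$. Only their square classes matter, and
$$v_p(\Pi)=\sum_{j\ge1}s_{p^j},\qquad v_p(\Pi_e)=\sum_{j\ge1}s_{2p^j}\ (p\text{ odd}),\qquad v_2(\Pi_e)=\sum_{j\ge1}s_{2^j}. \tag{11}$$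
So we need the parities of $s_{p^j}$ and $s_{2p^j}$. For $p=2,3$ they come from reading (10) backwards. For $p\ge5$ they come from Corollary 6.

## Parities for the primes 2 and 3

From now on assume the hypotheses of Theorem 3: $k\equiv0\pmod4$, $k\equiv2\pmod3$, and $r\equiv3\pmod4$ is a prime with $v_r(k-3)$ odd.

**Lemma 8.** $s_{2^j}$, $s_{3^j}$ and $s_{2\cdot3^j}$ are even for all $j\ge1$.

*Proof.* $s_2=e$ is even. In every other case we exhibit a prime at which the symbol in (10) is $-1$.

**Case $n=4$.** $K=\mathbb Q$, $\theta=0$, $\delta=-4$. Since $a=k-1\equiv3\pmod4$, $(a,-4)_2=(a,-1)_2=-1$ by fact 5.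

**Case $n=2^j$, $j\ge3$.** Let $K=K_n$, $\theta=\theta_n$, $\delta=\delta_n$. We have $K(\sqrt\delta)=\mathbb Q(\zeta_n)=K(\sqrt{-1})$, a quadratic extension of $K$, so $\delta\in-K^{\times2}$. There is only one prime $\mathfrak p$ of $K$ above $2$, totally ramified, so the norm from $K_{\mathfrak p}$ to $\mathbb Q_2$ restricts to $\operatorname{Nm}_{K/\mathbb Q}$ on $K$. By fact 4 the symbol at $\mathfrak p$ is $(\operatorname{Nm}_{K/\mathbb Q}(a+\theta),-1)_2$. To find the norm, note $\theta_{2^j}^2=2+\theta_{2^{j-1}}$, and the conjugate of $\theta_{2^j}$ over $K_{2^{j-1}}$ is $-\theta_{2^j}$. So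
$$\operatorname{Nm}_{K_{2^j}/K_{2^{j-1}}}(a+\theta_{2^j})=a^2-2-\theta_{2^{j-1}} .$$
For $j=3$ this is $a^2-2$. For $j\ge4$, $-\theta_{2^{j-1}}$ is a conjugate of $\theta_{2^{j-1}}$ over $\mathbb Q$, so the norm down to $\mathbb Q$ is unchanged if we replace $-\theta_{2^{j-1}}$ by $\theta_{2^{j-1}}$. Hence $\operatorname{Nm}_{K/\mathbb Q}(a+\theta_{2^j})=f_j(a)$ with $f_3(X)=X^2-2$ and $f_{j+1}(X)=f_j(X^2-2)$. If $X$ is odd, then $X^2-2$ is odd and $\equiv-1\pmod8$; by induction $f_j(a)\equiv-1\pmod8$. By fact 5 the symbol is $-1$.

**Case $n=3$.** $K=\mathbb Q$, $\theta=-1$, $\delta=-3$. The extension $\mathbb Q_2(\sqrt{-3})$ is unramified quadratic, so $(k-2,-3)_2=(-1)^{v_2(k-2)}=-1$ as $k\equiv0\pmod4$.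

**Preparation for higher powers of 3.** Let $\zeta'$ be a primitive $3^j$-th root of unity, $\theta'=\zeta'+\zeta'^{-1}$, $K=\mathbb Q(\theta')$. The prime $3$ is totally ramified in $\mathbb Q(\zeta')$, hence in $K$: there is one prime $\mathfrak p\mid3$ in $K$, with ramification index $3^{j-1}$ and residue field $\mathbb F_3$. The element $\pi=2-\theta'=(1-\zeta')(1-\zeta'^{-1})$ is the norm of the uniformizer $1-\zeta'$, so it is a uniformizer at $\mathfrak p$. Also $\theta'^2-4=-\pi(4-\pi)\in-\pi K_{\mathfrak p}^{\times2}$, since $4-\pi\equiv1\pmod{\mathfrak p}$.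

**Case $n=3^j$, $j\ge2$.** $a+\theta'=(k+1)-\pi=-\pi\left(1-\frac{k+1}\pi\right)$. As $3\mid k+1$, $v_{\mathfrak p}(k+1)\ge3^{j-1}\ge3$, so the bracket is $\equiv1\pmod{\mathfrak p}$ and is a square. The symbol is $(-\pi,-\pi)=(-\pi,-1)=\left(\frac{-1}3\right)=-1$.

**Case $n=2\cdot3^j$, $j\ge1$.** We may take $\zeta_n=-\zeta'$, so $\theta_n=-\theta'$, $\delta_n=\theta'^2-4\in-\pi K_{\mathfrak p}^{\times2}$, and $a+\theta_n=(k-3)+\pi\equiv-1\pmod{\mathfrak p}$, which is $-1$ times a square. The symbol is $(-1,-\pi)=\left(\frac{-1}3\right)=-1$. $\square$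

In particular the number $s_3-s_6$ of odd cycles of length divisible by $3$ is even. The number $t_o$ of all odd cycles is odd. So
$$\text{there is a cycle of length coprime to }6. \tag{12}$$

## Closed substructures for primes $p\ge5$

Fix a prime $p\ge5$ and $j\ge1$. Let $S$ be the set of points, and $Z$ the set of blocks, in cycles of length not divisible by $p^j$. By Lemma 4, $|S|=|Z|=:f$. Let $e_S$ be the number of even cycles in $S$, which is also that in $Z$. Reading (10) backwards is not available for large primes, since we do not control the symbols. What helps is that $p$ exceeds $3$, the maximal number of common blocks of two points: this makes $(S,Z)$ behave like a smaller covering of the same kind.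

**Proposition 9.** If $S\ne\emptyset$, then $f$ is odd and $e_S$ is even. Consequently $s_{2p^j}$ and $s_{p^j}$ are even.

*Proof.* Let $k_y$ be the number of blocks of $Z$ through $y\in S$, and $b_B=|B\cap S|$ for $B\in Z$.

**Step 1: closedness.** Two distinct points of $S$ share at most $3<p$ blocks, and by Corollary 6(b) the number of these in any block cycle outside $Z$ is divisible by $p$, so it is $0$. Thus common blocks of two distinct points of $S$ lie in $Z$, and dually common points of two distinct blocks of $Z$ lie in $S$. By Corollary 6(a) and its dual,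
$$k_y\equiv k\equiv b_B\pmod p. \tag{13}$$
Let $N_S=N[S,Z]$ and let $A_S$, $A'_Z$ be the restrictions of $A$, $A'$. Since $S$ and $Z$ are unions of cycles,
$$N_SN_S^T=\operatorname{diag}(k_y-1)+J+A_S,\quad N_S^TN_S=\operatorname{diag}(b_B-1)+J+A'_Z,\quad A_SN_S=N_SA'_Z .$$

**Step 2: relating $k_y$ and $b_B$.** Compare the $(y,B)$ entries of $(N_SN_S^T)N_S=N_S(N_S^TN_S)$. The terms with $A_S$ and $A'_Z$ cancel, $(JN_S)(y,B)=b_B$ and $(N_SJ)(y,B)=k_y$, so
$$(k_y-1)N(y,B)+b_B=(b_B-1)N(y,B)+k_y,\qquad\text{i.e.}\qquad(k_y-b_B)(N(y,B)-1)=0 .$$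
So $y\notin B$ implies $k_y=b_B$.

**Step 3: all $b_B$ are equal.** Suppose $b_B>b_{B'}$. By (13), $b_B-b_{B'}\ge p\ge5$. A point $y\in S$ outside both $B$ and $B'$ would have $k_y=b_B$ and $k_y=b_{B'}$; so $S\subseteq B\cup B'$. Let $B^+\ne B$ be another block of the cycle of $B$. By the dual of (5), $b_{B^+}=b_B$, so likewise $S\subseteq B^+\cup B'$. Then $B\cap B^+\supseteq S\setminus B'$, which has $f-b_{B'}\ge b_B-b_{B'}\ge5$ elements, contradicting $|B\cap B^+|\le3$.

**Step 4: $f$ is odd.** Let $b$ be the common value. Count triples $(y,y',B)$ with $B\in Z$ and $y\ne y'$ in $B\cap S$. There are $fb(b-1)$ of them. By Step 1 each ordered pair $(y,y')$ occurs $1+A_{yy'}$ times, giving $f(f-1)+2f$. So $f=b^2-b-1$, which is odd. As $S$ contains a cycle, $f\ge2$, and hence $b\ge3$.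

**Step 5: $e_S$ is even, if $b\ge4$.** Let $Z$ have $t_Z$ cycles. Since $f$ is odd, the number $t_Z-e_S$ of odd cycles is odd, so $t_Z-1\equiv e_S\pmod2$. The matrix $N_S^TN_S=(b-1)I+J+A'_Z$ has eigenvalue $b-1+f+2=b^2$ on $\mathbf 1$, where $(b-1)I+A'_Z$ has eigenvalue $b+1$; on $\mathbf 1^\perp$ the two agree. By (1),
$$\det(N_S)^2=b^2(b+1)^{t_Z-1}(b-3)^{e_S}\cdot(\text{integer})^2 .$$
For $b\ge4$ everything is nonzero, because $b-1>2$. If $e_S$ were odd, both exponents would be odd and $(b+1)(b-3)=(b-1)^2-4$ would be a square. But $(b-2)^2<(b-1)^2-4<(b-1)^2$ for $b\ge4$. This is the determinant argument that was too weak for the whole covering; here it gives just the parity that we want.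

**Step 6: $b=3$.** Then $f=5$, and since cycle lengths are at least $2$, $S$ is a 5-cycle or has type $3+2$. In the first case $e_S=0$. The second case is excluded by Proposition 10 below. (The determinant is of no use here, because $b-3=0$.)

**Step 7: the consequence.** The number $v-f$ of points in cycles of length divisible by $p^j$ is even, so the number of odd cycles of length divisible by $p^j$ is even. The number of even ones is $s_{2p^j}=e-e_S$, even. Adding, $s_{p^j}$ is even. $\square$

## The five-point configuration of type $3+2$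

The case left over is that of the second example of the first section: we are about to see that $(S,Z)$ is then exactly a copy of it. As it exists by itself, the contradiction must come from the rest of the covering. We look at a different substructure, the one for the prime $3$, which is nearly closed, and use the cycle from (12).

**Proposition 10.** In the situation of Proposition 9, $S$ cannot have $b=3$ and cycle type $3+2$.

*Proof.* Suppose it does: $S=\{x,\bar x\}\cup\alpha$ with a 2-cycle $\{x,\bar x\}$ and a 3-cycle $\alpha$, and similarly $Z=\{C,D\}\cup\{C_1,C_2,C_3\}$. All other cycle lengths are divisible by $p^j\ge5$.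

**Step 1: incidences inside $S$ and $Z$.** As $C,D$ form a 2-cycle, $|C\cap D|=3$, and $C\cap D\subseteq S$ by closedness. Since $|C\cap S|=|D\cap S|=3$, we get $C\cap S=D\cap S=C\cap D$. By Lemma 5 with $\gcd(3,2)=1$, incidence between $\alpha$ and $\{C,D\}$ is constant. If it were $0$, then $C\cap S\subseteq\{x,\bar x\}$ would have at most two points. So $\alpha\subset C$, and
$$C\cap D=C\cap S=D\cap S=\alpha,\qquad x,\bar x\notin C\cup D .$$
The three common blocks of $x,\bar x$ lie in $Z$ and are not $C$ or $D$, so they are $C_1,C_2,C_3$.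

**Step 2: the substructure for the prime 3.** Let $T$ be the set of points and $Z_3$ the set of blocks in cycles of length not divisible by $3$. So $x,\bar x\in T$, $C,D\in Z_3$, $\alpha\cap T=\emptyset$ and $C_i\notin Z_3$. The only 2-cycles are $\{x,\bar x\}$ and $\{C,D\}$, so any other two distinct points (blocks) share at most $2$ blocks (points). Corollary 6(b) for $p=3$, $j=1$, says that the number of common blocks in a block cycle outside $Z_3$ is divisible by $3$. Therefore the common blocks of two distinct points of $T$ lie in $Z_3$, except that $x,\bar x$ have no common block in $Z_3$. Dually, the common points of two distinct blocks of $Z_3$ lie in $T$, except that $C,D$ have no common point in $T$.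

Let $k'_y$ and $b'_B$ be the row and column sums of $N_T=N[T,Z_3]$, and let $E$, $E'$ be the adjacency matrices of the single pairs $\{x,\bar x\}$ and $\{C,D\}$. At $(x,\bar x)$ the matrix $J+A$ has entry $3$, whereas $N_TN_T^T$ has entry $0$. So
$$N_TN_T^T=\operatorname{diag}(k'_y-1)+J+A_T-3E,\quad N_T^TN_T=\operatorname{diag}(b'_B-1)+J+A'_{Z_3}-3E',\quad A_TN_T=N_TA'_{Z_3} .$$
Comparing entries of $(N_TN_T^T)N_T=N_T(N_T^TN_T)$ as before,
$$(k'_y-b'_B)(N(y,B)-1)=3\bigl((EN_T)(y,B)-(N_TE')(y,B)\bigr). \tag{14}$$

**Step 3: the column sums.** By (5), $k'_x=k'_{\bar x}=:\kappa$. We evaluate (14).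

- At $(x,C)$: $N(x,C)=N(\bar x,C)=N(x,D)=0$, so $b'_C=\kappa$.
- Let $B\in Z_3\setminus\{C,D\}$ contain one of $x,\bar x$. It cannot contain both. At the one not in $B$, the first term on the right is $3\cdot1$ and the second is $0$. So $-(\kappa-b'_B)=3$, that is, $b'_B=\kappa+3$.
- Let $B\in Z_3\setminus\{C,D\}$ contain neither. At $x$ the right side is $0$, so $b'_B=\kappa$.

**Step 4: counting at $x$.** The $\kappa$ blocks of $Z_3$ through $x$ are different from $C,D$, so each contains $\kappa+2$ further points of $T$. On the other hand each point of $T\setminus\{x,\bar x\}$ shares exactly one block with $x$ (the only excess neighbor of $x$ is $\bar x$), and this block lies in $Z_3$, while $\bar x$ contributes $0$. So $\kappa(\kappa+2)=|T|-2$, i.e. $|T|=\kappa^2+2\kappa+2$.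

**Step 5: counting at a point of a cycle coprime to 6.** By (12) there is a point $y$ whose cycle length is coprime to $6$. Then $y\in T$, $y\ne x,\bar x$, and $y\notin\alpha$. By Lemma 5, $y$ lies in both or neither of $C,D$; as $C\cap D=\alpha\not\ni y$, in neither. By (14) at $(y,C)$, where the right side vanishes, $k'_y=b'_C=\kappa$.

The points $y$ and $x$ share exactly one block, and it lies in $Z_3$; likewise $y$ and $\bar x$. These two blocks are distinct, since no block of $Z_3$ contains both $x$ and $\bar x$. So $\kappa\ge2$. None of the $\kappa$ blocks of $Z_3$ through $y$ is $C$ or $D$. Two of them have $b'=\kappa+3$, and the remaining $\kappa-2$ contain neither $x$ nor $\bar x$, so they have $b'=\kappa$. The excess neighbors of $y$ lie in $T$, so counting pairs $(y',B)$ with $y'\in T\setminus\{y\}$, $B\in Z_3$ and $y,y'\in B$ gives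
$$2(\kappa+2)+(\kappa-2)(\kappa-1)=(|T|-1)+2,\qquad\text{i.e.}\qquad|T|=\kappa^2-\kappa+5 .$$
With Step 4, $3\kappa=3$, so $\kappa=1$, contradicting $\kappa\ge2$. $\square$

## Proof of Theorem 3: from parities to one divisor

Let $m_0=\gcd(m_1,\dots,m_t)$. It divides $\sum m_i=v$. Since $v$ is odd and $v\equiv4-2-1=1\pmod3$, $\gcd(m_0,6)=1$.

**Step 1: condition 2.** If $n\ge3$ and $n\mid m_0$, then $s_n=t$ is odd, and (10) is condition 2.

**Step 2: square classes of $\Pi$ and $\Pi_e$.** We use (11). For $p=2,3$, $v_p(\Pi)$ is even by Lemma 8. For $p\ge5$: if $p^j\nmid m_0$, some cycle has length not divisible by $p^j$, so $S\ne\emptyset$ and $s_{p^j}$ is even by Proposition 9; if $p^j\mid m_0$, then $s_{p^j}=t$ is odd. So $v_p(\Pi)\equiv v_p(m_0)\pmod2$ for all $p$, and $\Pi$ is $m_0$ times a rational square.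

Next, $v_2(\Pi_e)$ and $v_3(\Pi_e)$ are even by Lemma 8. For $p\ge5$, $s_{2p^j}$ is even by Proposition 9 if $p^j\nmid m_0$, and equals $e$, which is even, if $p^j\mid m_0$. So $\Pi_e$ is a perfect square.

**Step 3: $4\mid e$.** By (9) at $q=r$ and fact 2, as $v_r(k-3)$ is odd and $r\equiv3\pmod4$,
$$1=(k-3,(-1)^{e/2})_r=\left(\frac{-1}r\right)^{e/2}=(-1)^{e/2}.$$

**Step 4: the sign.** We show $(-1)^{(t-1)/2}vm_0=(vm_0)^*$. Let $\Pi_o=\Pi/\Pi_e$ be the product of the odd lengths. By Step 2, $\Pi_om_0$ is a perfect square, and it is odd, so $\Pi_om_0\equiv1$ and $\Pi_o\equiv m_0\pmod4$.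

Now compute $v=\sum m_i$ modulo $4$. Even lengths not divisible by $4$ contribute $2$ each, so the even lengths sum to $2(e-s_4)\equiv0\pmod4$, because $e$ and $s_4$ are even. If $i$ of the odd lengths are $\equiv-1\pmod4$, then $\Pi_o\equiv(-1)^i$ and the odd lengths sum to $t_o-2i\equiv t_o(-1)^i\pmod4$, as $t_o$ is odd. So $v\equiv t_o\Pi_o\pmod4$. Let $\sigma=(-1)^{(t_o-1)/2}\equiv t_o\pmod4$. Then
$$\sigma vm_0\equiv t_o\cdot t_o\Pi_o\cdot\Pi_o\equiv1\pmod4,\qquad\text{that is,}\qquad\sigma vm_0=(vm_0)^* .$$
Since $t=t_o+e$ and $4\mid e$, $(-1)^{(t-1)/2}=\sigma$.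

**Step 5: condition 1.** By Steps 2 and 4, $(-1)^{(t-1)/2}v\Pi$ is $(vm_0)^*$ times a square, so (8) is condition 1. $\square$

## A Pell equation that defeats every divisor

We now want $k$ such that no divisor $m_0$ of $v$ satisfies both conditions. Condition 1 will fail at $q=3$ if $v_3(k+1)=1$ and $\left(\frac{(vm_0)^*}3\right)=-1$. By reciprocity, each prime factor $p$ of $vm_0$ contributes $\left(\frac3p\right)$ to this symbol. So let us aim for $v=5\mathcal N$, where $3$ is a square modulo every prime factor of $\mathcal N$: then the primes of $\mathcal N$ contribute nothing, whatever $m_0$ is, and $5$ contributes $-1$. The exception is $5\mid m_0$, when $5$ is counted twice and condition 1 at $3$ says nothing; condition 2 with $n=5$ must exclude that. The following choice achieves all this.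

**Step 1: infinitely many $A$.** Let $M=3\cdot23^2\cdot79^2$ and $\eta=3+2\sqrt2$, a unit of norm $1$ in $\mathbb Z[\sqrt2]$. The ring $\mathbb Z[\sqrt2]/(3M)$ is finite, so $\eta^h\equiv1\pmod{3M}$ for some $h\ge1$. Since $99^2-2\cdot70^2=1$, the numbers $X+Y\sqrt2=(99+70\sqrt2)\,\eta^{hl}$, $l\ge0$, satisfy $X^2-2Y^2=1$, $X,Y>0$ and $X\equiv99\pmod{3M}$, and $X$ increases strictly with $l$. Then $3\mid X$, and $A=X/3\equiv33\pmod M$, $B=Y$ solve $9A^2-2B^2=1$.

**Step 2: the arithmetic of $k$ and $v$.** Let $(A,B)$ be any solution as in Theorem 1. From $9A^2=2B^2+1$, $A$ is odd. Put $x=\frac{3A^2-1}2$. Then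
$$2x+1=3A^2,\qquad3x+1=\frac{9A^2-1}2=B^2,\qquad k=5x+3=\frac{15A^2+1}2 .$$

- $A^2\equiv1\pmod8$ gives $3A^2-1\equiv2\pmod8$, so $x\equiv1$ and $k\equiv0\pmod4$. From $2x+1\equiv0\pmod3$, $x\equiv1$ and $k\equiv2\pmod3$. So $k\equiv8\pmod{12}$. Since $A\ge33$, $k\ge8168$.
- $k+1=\frac{3(5A^2+1)}2$ and $3\mid A$, so $v_3(k+1)=1$.
- $k-3=5x$. For $A=33$ we have $x=1633=23\cdot71$, so in general $x\equiv1633\pmod{23^2}$ and $v_{23}(k-3)=1$. The hypotheses of Theorem 3 hold with $r=23$.
- $v=k^2-k-1=25x^2+25x+5=5\mathcal N$ with
$$\mathcal N=5x^2+5x+1=(2x+1)(3x+1)-x^2=3(AB)^2-x^2 .$$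
Here $\mathcal N=5x(x+1)+1$ is odd, $\mathcal N\equiv11\equiv2\pmod3$ and $\mathcal N\equiv1\pmod5$. If a prime $p$ divides $\mathcal N$, then $p\nmid x$ (else $p\mid1$) and $3(AB)^2\equiv x^2\not\equiv0\pmod p$, so $\left(\frac3p\right)=1$.
- $\mathcal T:=k^2-3k+1=25x^2+15x+1$. For $x=1633$, $\mathcal T=66691721=79\cdot844199$ and $844199=79\cdot10686+5$. As $x\equiv1633\pmod{79^2}$ in general, $v_{79}(\mathcal T)=1$ always.

For $A=33$, for instance, $v=66708055=5\cdot13341611$.

Suppose a symmetric $(v,k,1)$-covering exists, and take $m_0$ from Theorem 3.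

**Step 3: $5\nmid m_0$.** In $K_5=\mathbb Q(\sqrt5)$, $\theta_5$ is a root of $X^2+X-1$, so
$$\operatorname{Nm}(k-1+\theta_5)=(k-1)^2-(k-1)-1=\mathcal T .$$
As $79\equiv-1\pmod5$, the Frobenius of $79$ in $\mathbb Q(\zeta_5)$ is $\zeta_5\mapsto\zeta_5^{-1}$. It is trivial on $K_5$ and nontrivial on $\mathbb Q(\zeta_5)=K_5(\sqrt{\delta_5})$. So $79$ splits in $K_5$, and the two primes above it are inert in $\mathbb Q(\zeta_5)$. Since $v_{79}(\mathcal T)=1$, some $\mathfrak q\mid79$ has $v_{\mathfrak q}(k-1+\theta_5)=1$, and by fact 3 $(k-1+\theta_5,\delta_5)_{\mathfrak q}=-1$. By condition 2 with $n=5$, $5\nmid m_0$.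

**Step 4: contradiction at $3$.** So $m_0\mid\mathcal N$. The number $(vm_0)^*$ is the product of $p^*$ over the prime factors of $vm_0=5\mathcal Nm_0$ with multiplicity, and none of these is $2$ or $3$. By quadratic reciprocity $\left(\frac{p^*}3\right)=\left(\frac3p\right)$ for primes $p\ne2,3$. All prime factors of $\mathcal Nm_0$ contribute $+1$. The prime $5$ occurs exactly once and contributes $\left(\frac35\right)=-1$. Hence $\left(\frac{(vm_0)^*}3\right)=-1$. As $v_3(k+1)=1$ and $3\nmid vm_0$, fact 2 gives $(k+1,(vm_0)^*)_3=-1$, contradicting condition 1. This proves Theorem 1. $\square$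

With $\lambda=1$ we have $3\le\lambda+2<k<v$, $v=\frac{k(k-1)-2}1+1$ is odd, and there are infinitely many such $k$. So there are infinitely many parameter sets as required.

## Complementing the blocks

To prove Corollary 2, let $k$ be as in Theorem 1, $v=k^2-k-1$, $k'=v-k$ and $\lambda'=v-2k+1=k^2-3k$.

**Step 1: the parameters are of the right kind.** Expanding,
$$k'(k'-1)-2-\lambda'(v-1)=k^2-k-1-v=0 .$$
Also $\lambda'\ge1$, and $\lambda'+2<k'<v$ because $k>3$. So these are parameters of the type in question with $v$ odd, and $\lambda'=k^2-3k$ is unbounded.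

**Step 2: back to $\lambda=1$.** In a symmetric $(v,k',\lambda')$-covering every point $x$ satisfies $r_x(k'-1)\ge\lambda'(v-1)=k'(k'-1)-2$, so $r_x\ge k'-\frac2{k'-1}$, hence $r_x\ge k'$; as $\sum r_x=vk'$, all $r_x=k'$. Replace every block by its complement, which has $v-k'=k$ points. A pair $\{x,y\}$ lies in the complement of exactly those blocks that avoid both $x$ and $y$. By inclusion–exclusion their number is $v-2k'+r_{xy}\ge v-2k'+\lambda'=1$. So the complements form a symmetric $(v,k,1)$-covering, contradicting Theorem 1. $\square$
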